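\title{$W^{1,p}$ estimates for the Stokes equations with the Dirichlet condition in convex domains}

\begin{abstract}
We prove that the $W^{1,p}$ estimate for the Stokes equations with the Dirichlet condition holds in every bounded convex domain of $\mathbb R^d$, $d\ge2$, for all $1<p<\infty$. This answers a question posed by Geng and Shen. The core of the proof is an integral identity on the sphere, which shows that a cone contained in a half-space carries no solution homogeneous of degree $\lambda$ with $1-d<\operatorname{Re}\lambda<1$. Rescaling and compactness turn this into uniform decay of the energy at the boundary, and a real-variable argument gives the estimate. We also show that the estimate fails for $p=1$ and $p=\infty$ in every Lipschitz domain, and that a plane polygon has it for all $1<p<\infty$ only if it is convex.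
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $\Omega$ be a bounded Lipschitz domain in $\mathbb R^d$, $d\ge2$, and let $1<p<\infty$, $p'=p/(p-1)$. Given $f\in L^p(\Omega;\mathbb R^{d\times d})$ and $F\in L^p(\Omega;\mathbb R^d)$, we look for a velocity $u$ and a pressure $\phi$ with
\begin{equation}\label{eq:stokes}
-\Delta u+\nabla\phi=\operatorname{div}f+F,\quad \operatorname{div}u=0\quad\text{in }\Omega,\qquad u=0\quad\text{on }\partial\Omega .
\end{equation}
We write $(\nabla u)_{ij}=\partial_ju_i$, $(\operatorname{div}f)_i=\sum_j\partial_jf_{ij}$ and $A:B=\sum_{i,j}A_{ij}B_{ij}$, and $W^{1,p}_0(\Omega)$ is the closure of $C_0^\infty(\Omega)$ in $W^{1,p}(\Omega)$. A \emph{weak solution} of \eqref{eq:stokes} is a pair $(u,\phi)\in W^{1,p}_0(\Omega;\mathbb R^d)\times L^p(\Omega)$ such that $\operatorname{div}u=0$ a.e.\ in $\Omega$ and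
\begin{equation}\label{eq:weak}
\int_\Omega\nabla u:\nabla\varphi-\int_\Omega\phi\operatorname{div}\varphi=-\int_\Omega f:\nabla\varphi+\int_\Omega F\cdot\varphi\qquad\text{for all }\varphi\in C_0^\infty(\Omega;\mathbb R^d).
\end{equation}

\begin{definition}\label{def:estimate}
The \emph{Dirichlet $W^{1,p}$ estimate} holds in $\Omega$ if for all $f$ and $F$ in $L^p(\Omega)$ the problem \eqref{eq:stokes} has a weak solution $(u,\phi)$, unique up to a constant added to $\phi$, and
\[
\|\nabla u\|_{L^p(\Omega)}+\inf_{c\in\mathbb R}\|\phi-c\|_{L^p(\Omega)}\le C\bigl\{\|f\|_{L^p(\Omega)}+\|F\|_{L^p(\Omega)}\bigr\},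
\]
with $C$ depending only on $d$, $p$ and $\Omega$.
\end{definition}

For $p=2$ and $F=0$, testing \eqref{eq:weak} with divergence-free fields shows that $-\nabla u$ is the orthogonal projection of $f$ onto the space of gradients of divergence-free fields in $W^{1,2}_0$. The estimate asks, in essence, whether this projection is bounded on $L^p$. The projection is self-adjoint, which is why the ranges of $p$ below are symmetric in $1/p$ about $1/2$.

Two known results frame the question. In every bounded Lipschitz domain the estimate holds for $|\frac1p-\frac12|<\frac1{2d}+\varepsilon$ with $\varepsilon=\varepsilon(\Omega)>0$, and so does its analogue for the Neumann problem, in which the condition $u=0$ is replaced by $\frac{\partial u}{\partial n}-\phi n=-n\cdot f+g$ on $\partial\Omega$; here $n$ is the outward unit normal, $g$ lies in the dual $B^{-1/p,p}(\partial\Omega)$ of the Besov space $B^{1/p,p'}(\partial\Omega)$, and the data satisfy $\int_\Omega F\cdot e_j=-\langle g,e_j\rangle$ for $1\le j\le d$. In a bounded convex domain the Neumann estimate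 holds in the larger range
\begin{equation}\label{eq:range}
1<p<\infty\quad\text{if }d=2,\qquad \Bigl|\frac1p-\frac12\Bigr|<\frac1d+\varepsilon\quad\text{if }d\ge3,
\end{equation}
again with $\varepsilon=\varepsilon(\Omega)>0$. Geng and Shen \cite{GS} pose the question whether, for every bounded convex domain, there is $\varepsilon>0$ such that the \emph{Dirichlet} estimate holds for all $p$ satisfying \eqref{eq:range}. The answer is yes, and no restriction on $p$ is needed.

\begin{theorem}\label{thm:main}
Let $\Omega\subset\mathbb R^d$, $d\ge2$, be a bounded convex domain and let $1<p<\infty$. Then the Dirichlet $W^{1,p}$ estimate holds in $\Omega$, with a constant that depends only on $d$, $p$, $\operatorname{diam}\Omega$ and the inradius of $\Omega$. In particular, it holds for all $p$ satisfying \eqref{eq:range}, with any $\varepsilon>0$.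
\end{theorem}

The proof uses neither of the two results recalled above. The next theorem allows a prescribed divergence and shows that the range of $p$ and, among polygons, the convexity hypothesis cannot be relaxed.

\begin{theorem}\label{thm:complements}
\begin{enumerate}
\item[(a)] Let $\Omega$ and $p$ be as in Theorem~\ref{thm:main}, let $f,F\in L^p(\Omega)$, and let $g\in L^p(\Omega)$ with $\int_\Omega g=0$. The system $-\Delta u+\nabla\phi=\operatorname{div}f+F$, $\operatorname{div}u=g$ has a solution $(u,\phi)\in W^{1,p}_0(\Omega;\mathbb R^d)\times L^p(\Omega)$, unique up to a constant added to $\phi$, and $\|\nabla u\|_p+\inf_c\|\phi-c\|_p\le C(\|f\|_p+\|F\|_p+\|g\|_p)$ with $C$ independent of the data.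
\item[(b)] Let $\Omega$ be a bounded Lipschitz domain and $q\in\{1,\infty\}$. There is no constant $C$ such that $\|\nabla u\|_q\le C\|f\|_q$ for all $f\in L^2\cap L^q$, where $u\in W^{1,2}_0$ is the velocity of the weak solution of \eqref{eq:stokes} with $p=2$ and $F=0$.
\item[(c)] If a bounded polygonal Lipschitz domain $\Omega\subset\mathbb R^2$ has an angle $\omega\in(\pi,2\pi)$, there is $\lambda\in(\frac12,1)$ such that the Dirichlet $W^{1,p}$ estimate fails for all $p$ with $\frac2{1-\lambda}\le p<\infty$. Hence a bounded polygonal Lipschitz domain has the estimate for all $1<p<\infty$ if and only if it is convex.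
\end{enumerate}
\end{theorem}

To see why one would expect Theorem~\ref{thm:main}, suppose that $\Omega$ coincides near a boundary point with a cone $\mathcal C$ with vertex $0$, and that the homogeneous system has a solution $U=r^\lambda\Psi(\xi)$ in $\mathcal C$ that vanishes on $\partial\mathcal C$; here $r=|x|$, $\xi=x/|x|$, and $\lambda$ may be complex. The function $|\nabla U|$ is homogeneous of degree $\operatorname{Re}\lambda-1$. It is square integrable near the vertex when $\operatorname{Re}\lambda>1-\frac d2$, and it is not in $L^p$ when $p(1-\operatorname{Re}\lambda)\ge d$. So an exponent with $1-\frac d2<\operatorname{Re}\lambda<1$ is an obstruction for large $p$. For the Laplace equation, convexity removes it. If $r^\lambda\Psi$ is harmonic, then $-\Delta_S\Psi=\lambda(\lambda+d-2)\Psi$ on the sphere, and if $\mathcal C$ lies in a half-space, then $\lambda(\lambda+d-2)$ is real and at least $d-1$, the first Dirichlet eigenvalue of the hemisphere (Lemma~\ref{lem:hemisphere}). This says that the number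
\begin{equation}\label{eq:s}
s=(1-\lambda)(\lambda+d-1)=d-1-\lambda(\lambda+d-2)
\end{equation}
is nonpositive, whereas
\begin{equation}\label{eq:res}
\operatorname{Re}s=(1-\operatorname{Re}\lambda)(\operatorname{Re}\lambda+d-1)+(\operatorname{Im}\lambda)^2>0\qquad\text{if }1-d<\operatorname{Re}\lambda<1 .
\end{equation}

For the Stokes system two difficulties arise. First, the components of $U$ are not harmonic, and the pressure disappears only when the equation is tested with divergence-free fields. We resolve this by hand for plane sectors in Section~\ref{sec:sectors} and for all cones in a half-space in Section~\ref{sec:cones}; the number $s$ governs both computations. Second, a convex domain need not be a cone near its boundary points, and its shape may change from one scale to the next. Sections~\ref{sec:local} and~\ref{sec:liouville} deal with this by compactness: the class of convex domains that contain a cone of fixed opening is stable under rescaling and limits, and every such unbounded domain looks like a cone from far away. The outcome is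 the decay $\int_{B_r}|\nabla u|^2\le Cr^\kappa$ at boundary points for every $\kappa<d$. It yields reverse H\"older inequalities of every order (Section~\ref{sec:rh}), from which Theorem~\ref{thm:main} follows by a good-$\lambda$ argument and duality (Section~\ref{sec:main}). Theorem~\ref{thm:complements} is proved in Section~\ref{sec:complements}.

Throughout, $B_R=B(0,R)$, balls are open, and $LB$ is the ball concentric with $B$ whose radius is $L$ times that of $B$. For complex vectors and matrices the products $\cdot$ and $:$ are bilinear, and $|\cdot|$ is the Hermitian norm.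

\section{Plane sectors}\label{sec:sectors}

In the plane the pressure and the divergence constraint can be eliminated together. Let $\nabla^\perp=(\partial_2,-\partial_1)$. A field $U=\nabla^\perp\psi$ is divergence-free, and the curl of $\Delta U=\nabla^\perp\Delta\psi$ is $-\Delta^2\psi$. In a simply connected region, $\Delta U$ is therefore a gradient exactly when $\psi$ is biharmonic. In the sector $\{|\theta|<\omega/2\}$ take $\psi=r^{\lambda+1}h(\theta)$, so that
\begin{equation}\label{eq:polarU}
U=r^\lambda\bigl(h'\,e_r-(\lambda+1)h\,e_\theta\bigr).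
\end{equation}
Since $\Delta(r^mh)=r^{m-2}(h''+m^2h)$, the function $\psi$ is biharmonic when $(\partial_\theta^2+(\lambda-1)^2)(\partial_\theta^2+(\lambda+1)^2)h=0$. For $d=2$ the number \eqref{eq:s} is $s=1-\lambda^2$, and $(\lambda-1)^2+(\lambda+1)^2=4-2s$. For $\lambda\ne-1$, the homogeneous Stokes system with $U=0$ on the sides thus becomes
\begin{equation}\label{eq:ode}
h''''+(4-2s)h''+s^2h=0\quad\text{on }(-\tfrac\omega2,\tfrac\omega2),\qquad h(\pm\tfrac\omega2)=h'(\pm\tfrac\omega2)=0 .
\end{equation}

\begin{proposition}\label{prop:convexsector}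
If $0<\omega\le\pi$ and $-1<\operatorname{Re}\lambda<1$, the only solution of \eqref{eq:ode} is $h=0$.
\end{proposition}

\begin{proof}
Let $\|\cdot\|$ be the norm of $L^2(-\frac\omega2,\frac\omega2)$. Multiplying \eqref{eq:ode} by $\bar h$ and integrating by parts gives $\|h''\|^2-(4-2s)\|h'\|^2+s^2\|h\|^2=0$. The coefficient $s^2$ may have negative real part, so we divide by $s$ before taking real parts:
\begin{equation}\label{eq:planeidentity}
\frac1s\bigl(\|h''\|^2-4\|h'\|^2\bigr)+2\|h'\|^2+s\|h\|^2=0 .
\end{equation}
The function $h'$ vanishes at both endpoints, so it extends to an $\omega$-periodic Lipschitz function, and it has mean zero because $h$ vanishes at both endpoints. Its Fourier series gives $\|h''\|^2\ge(2\pi/\omega)^2\|h'\|^2\ge4\|h'\|^2$. By \eqref{eq:res}, $\operatorname{Re}s>0$, hence also $\operatorname{Re}(1/s)>0$. The real part of \eqref{eq:planeidentity} is a sum of nonnegative terms, and the last one gives $h=0$.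
\end{proof}

By \eqref{eq:polarU}, $h'$ is the radial component of the velocity, and its mean is the flux through an arc. The boundary condition alone gives only $\|h''\|^2\ge(\pi/\omega)^2\|h'\|^2$, with constant $1$ for the half-plane. The vanishing of the flux raises the constant to $4$, which is exactly what \eqref{eq:planeidentity} requires. For $\omega>\pi$ the constant $(2\pi/\omega)^2$ falls below $4$, and the conclusion is false.

\begin{proposition}\label{prop:reentrant}
If $\pi<\omega<2\pi$, there is $\lambda\in(\frac12,1)$ for which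
\[
h(\theta)=\cos\tfrac{(1-\lambda)\omega}2\,\cos(1+\lambda)\theta-\cos\tfrac{(1+\lambda)\omega}2\,\cos(1-\lambda)\theta
\]
is a nonzero solution of \eqref{eq:ode}.
\end{proposition}

\begin{proof}
For every $\lambda$ the even function $h$ solves the differential equation and vanishes at $\pm\frac\omega2$. With $A=\frac{(1-\lambda)\omega}2$ and $B=\frac{(1+\lambda)\omega}2$,
\[
h'(\tfrac\omega2)=-(1+\lambda)\cos A\sin B+(1-\lambda)\cos B\sin A=-\sin(B-A)-\lambda\sin(A+B)=-\Xi(\lambda),
\]
where $\Xi(\lambda)=\sin\lambda\omega+\lambda\sin\omega$, and $h'(-\frac\omega2)=\Xi(\lambda)$. Now $\Xi(\frac12)=\sin\frac\omega2\,(1+\cos\frac\omega2)>0$ and $\Xi(1)=2\sin\omega<0$, so $\Xi$ has a zero $\lambda\in(\frac12,1)$. For this $\lambda$ we have $0<A<\frac\pi2$, so $\cos A\neq0$, and $h\not\equiv0$ because $\cos(1+\lambda)\theta$ and $\cos(1-\lambda)\theta$ are linearly independent.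
\end{proof}

\section{Homogeneous solutions in cones}\label{sec:cones}

In higher dimensions there is no scalar stream function, but both ingredients of Proposition~\ref{prop:convexsector} survive: an inequality for functions of mean zero, and an identity of the form \eqref{eq:planeidentity}. In this section $S=S^{d-1}$, $S_+=\{\xi\in S:\xi_d>0\}$, and $\|\cdot\|$ is the norm of $L^2(S)$.

\subsection{Two inequalities on the hemisphere}

\begin{lemma}\label{lem:hemisphere}
Let $a\in H^1(S;\mathbb C)$ vanish a.e.\ outside $S_+$. Then $\|\nabla a\|^2\ge(d-1)\|a\|^2$. If moreover $\int_Sa=0$, then $\|\nabla a\|^2\ge2d\,\|a\|^2$.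
\end{lemma}

\begin{proof}
Treating real and imaginary parts separately, we may take $a$ real. Let $X$ be the space of real functions in $H^1(S)$ that vanish outside $S_+$. Recall that $L^2(S)$ is the orthogonal sum of the spaces of spherical harmonics of degree $k\ge0$, and that $\|\nabla a\|^2=\sum_kk(k+d-2)\|P_ka\|^2$, where $P_k$ is the projection onto degree $k$. For $a\in X$ let $\tilde a(\xi)=a(\xi)-a(\xi^*)$, where $\xi^*$ is the reflection of $\xi$ in $\{\xi_d=0\}$. Then $\tilde a\in H^1(S)$ is odd in $\xi_d$, and $\|\tilde a\|^2=2\|a\|^2$, $\|\nabla\tilde a\|^2=2\|\nabla a\|^2$. The projections commute with the reflection, so $P_0\tilde a=0$ and $P_1\tilde a$ is a multiple of $\xi_d$. The values of $k(k+d-2)$ are $d-1$ for $k=1$ and at least $2d$ for $k\ge2$. This proves the first inequality, and it shows that the form $\mathcal Q(a,a')=\int_S(\nabla a\cdot\nabla a'-2d\,aa')$ satisfies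
\begin{equation}\label{eq:Qpos}
\mathcal Q(a,a)\ge0\qquad\text{if }a\in X\text{ and }\int_Sa\,\xi_d=0 .
\end{equation}

Our constraint is orthogonality to $1$, not to $\xi_d$. To pass from one to the other we look for $y\in X$ that represents the functional $a\mapsto\int a$ through $\mathcal Q$. The polynomial $x_d^2-|x|^2/d$ is harmonic of degree $2$, so $\Delta_S\xi_d^2=-2d(\xi_d^2-\frac1d)=2-2d\,\xi_d^2$. Hence $y=-\frac12\max(\xi_d,0)^2$ satisfies $-\Delta_Sy-2dy=1$ on $S_+$. As $y$ has Lipschitz first derivatives on $S$, integration by parts over $S$ gives $\mathcal Q(y,a)=\int_Sa$ for all $a\in X$, and in particular $\mathcal Q(y,y)=\int_Sy<0$. Let $a\in X$ have mean zero. Since $\int y\,\xi_d\neq0$, there is $t\in\mathbb R$ with $\int(a-ty)\xi_d=0$, and by \eqref{eq:Qpos}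
\[
0\le\mathcal Q(a-ty,a-ty)=\mathcal Q(a,a)-2t\int_Sa+t^2\int_Sy\le\mathcal Q(a,a).\qedhere
\]
\end{proof}

\subsection{Calculus on the sphere}

Let $\Psi:S\to\mathbb C^d$. For a tangent vector $X$ at $\xi$ let $D_X\Psi$ be the componentwise derivative. If $b$ is a tangent field, $\nabla_Xb$ denotes the tangential part of $D_Xb$; differentiating $b\cdot\xi=0$ shows that the normal part is $-(b\cdot X)\xi$. Since $D_X\xi=X$, a field $\Psi=a\xi+b$ with $a$ scalar and $b$ tangent satisfies
\begin{equation}\label{eq:DX}
D_X(a\xi+b)=(Xa-X\cdot b)\,\xi+\bigl(aX+\nabla_Xb\bigr).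
\end{equation}
With an orthonormal frame $\epsilon_1,\dots,\epsilon_{d-1}$ of the tangent space, put $\operatorname{div}_Sb=\sum_j\epsilon_j\cdot\nabla_{\epsilon_j}b$, $|\nabla b|^2=\sum_j|\nabla_{\epsilon_j}b|^2$ and $D\Psi:D\Psi'=\sum_jD_{\epsilon_j}\Psi\cdot D_{\epsilon_j}\Psi'$. The divergence theorem on $S$ reads $\int\nabla a\cdot b=-\int a\operatorname{div}_Sb$. For fields $V,W$ on $\mathbb R^d\setminus\{0\}$ we have, in the frame $\xi,\epsilon_1,\dots,\epsilon_{d-1}$,
\begin{equation}\label{eq:polargrad}
\nabla V:\nabla W=\partial_rV\cdot\partial_rW+r^{-2}DV:DW,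
\end{equation}
and $\operatorname{div}V=\xi\cdot\partial_rV+r^{-1}\sum_j\epsilon_j\cdot D_{\epsilon_j}V$. Together with \eqref{eq:DX} the last formula gives
\begin{equation}\label{eq:polardiv}
r\operatorname{div}\bigl(m(r)\,a\xi+n(r)\,b\bigr)=\bigl(rm'+(d-1)m\bigr)a+n\operatorname{div}_Sb .
\end{equation}
All these formulas extend from smooth $a,b$ to $a,b\in H^1(S)$ by density.

We also need the first inequality of Lemma~\ref{lem:hemisphere} for tangent fields:
\begin{equation}\label{eq:kato}
\|\nabla b\|^2\ge(d-1)\|b\|^2\qquad\text{if }b\in H^1(S;\mathbb C^d)\text{ is tangent and vanishes outside }S_+ .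
\end{equation}
This is a consequence of Kato's inequality. The function $b_\epsilon=(|b|^2+\epsilon^2)^{1/2}-\epsilon$ vanishes outside $S_+$, and $Xb_\epsilon=\operatorname{Re}(\bar b\cdot\nabla_Xb)/(|b|^2+\epsilon^2)^{1/2}$ because $\bar b$ is tangent. Hence $|\nabla b_\epsilon|\le|\nabla b|$ and $\|\nabla b\|^2\ge(d-1)\|b_\epsilon\|^2$, and we let $\epsilon\downarrow0$.

\subsection{The strip free of exponents}

A \emph{cone} is a set invariant under the dilations $x\mapsto tx$, $t>0$.

\begin{proposition}\label{prop:strip}
Let $\mathcal C\subset\mathbb R^d$ be a nonempty open convex cone with $0\notin\mathcal C$, and let $1-d<\operatorname{Re}\lambda<1$. Let $U\in W^{1,2}_{\mathrm{loc}}(\mathbb R^d\setminus\{0\};\mathbb C^d)$ have the form $U(r\xi)=r^\lambda\Psi(\xi)$. Suppose that $U=0$ a.e.\ outside $\mathcal C$, that $\operatorname{div}U=0$, and that $\int\nabla U:\nabla v=0$ for every divergence-free $v\in W^{1,2}(\mathbb R^d;\mathbb C^d)$ with compact support in $\mathbb R^d\setminus\{0\}$ and $v=0$ a.e.\ outside $\mathcal C$. Then $U=0$.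
\end{proposition}

\begin{proof}
An open convex set that does not contain $0$ lies in an open half-space with $0$ on its boundary; after a rotation, $\mathcal C\cap S\subset S_+$. This is the only use of convexity. The field $\Psi(x/|x|)=|x|^{-\lambda}U(x)$ is in $W^{1,2}$ of an annulus and independent of $r$, so $\Psi\in H^1(S)$. Write $\Psi=a\xi+b$ with $a=\Psi\cdot\xi$ and $b$ tangent; both are in $H^1(S)$ and vanish outside $\mathcal C\cap S$. Put
\[
\Lambda=\lambda+d-1,\qquad\text{so that}\qquad 1-\lambda=d-\Lambda,\qquad s=(1-\lambda)\Lambda .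
\]
By \eqref{eq:polardiv}, $\operatorname{div}U=0$ means
\begin{equation}\label{eq:divfree}
\operatorname{div}_Sb=-\Lambda a,\qquad\text{hence}\qquad\int_Sa=0,
\end{equation}
because $\Lambda\ne0$.

\emph{The test field.} The integral $\int\nabla U:\nabla v\,dx$ is invariant under scaling when $v$ is homogeneous of degree $\mu=2-d-\lambda$. To obtain squares one would take $r^\mu\bar\Psi$, but this field is not divergence-free. Since $\mu+d-1=1-\lambda$, formulas \eqref{eq:polardiv} and \eqref{eq:divfree} show that $r^\mu(\beta\bar a\xi+\bar b)$ is divergence-free when $(1-\lambda)\beta=\bar\Lambda$. So the constraint forces the weight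
\[
\beta=\frac{\bar\Lambda}{1-\lambda}=\frac{|\Lambda|^2}{s},
\]
which plays the part of the division by $s$ in \eqref{eq:planeidentity}. We must also cut off in $r$ without destroying the divergence condition, and we do so with different cutoffs for the two components. Let $t=\log r$, let a dot denote $\partial_t=r\partial_r$, fix $\zeta\in C_0^\infty(\mathbb R)$ with $\int\zeta\,dt=1$, and set
\[
v=r^\mu\bigl(\zeta(t)\,\beta\bar a\,\xi+\zeta_1(t)\,\bar b\bigr),\qquad\zeta_1=\zeta+\frac{\dot\zeta}{1-\lambda}.
\]
By \eqref{eq:polardiv},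
\[
r^{1-\mu}\operatorname{div}v=\bigl((1-\lambda)\zeta+\dot\zeta\bigr)\beta\bar a-\zeta_1\bar\Lambda\bar a=\zeta_1\bigl((1-\lambda)\beta-\bar\Lambda\bigr)\bar a=0 .
\]
The field $v$ lies in $W^{1,2}$, is supported in a compact annulus and vanishes outside $\mathcal C$, so it is admissible.

\emph{The identity.} We use \eqref{eq:polargrad} with $dx=r^d\,dt\,d\xi$. The powers of $r$ cancel because $d-2+\lambda+\mu=0$, and
\[
0=\int_{\mathbb R}\!\int_S\Bigl\{\lambda(\mu\zeta+\dot\zeta)\beta|a|^2+\lambda(\mu\zeta_1+\dot\zeta_1)|b|^2+\zeta\,D\Psi:D(\beta\bar a\xi)+\zeta_1\,D\Psi:D\bar b\Bigr\}\,d\xi\,dt .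
\]
Since $\int\dot\zeta\,dt=\int\dot\zeta_1\,dt=0$ and $\int\zeta_1\,dt=\int\zeta\,dt=1$, this says
\[
0=\lambda\mu\bigl(\beta\|a\|^2+\|b\|^2\bigr)+\int_SD(a\xi+b):D(\beta\bar a\xi+\bar b).
\]
By \eqref{eq:DX}, the normal parts contribute $\beta|\nabla a|^2-\nabla a\cdot\bar b-\beta\,b\cdot\nabla\bar a+|b|^2$ to the last integrand, and the tangential parts contribute $(d-1)\beta|a|^2+a\operatorname{div}_S\bar b+\beta\bar a\operatorname{div}_Sb+|\nabla b|^2$. After integration by parts the four mixed terms add up to
\[
2\int_Sa\operatorname{div}_S\bar b+2\beta\int_S\bar a\operatorname{div}_Sb=-2(\bar\Lambda+\beta\Lambda)\|a\|^2=-2\beta(1-\lambda+\Lambda)\|a\|^2=-2d\beta\|a\|^2 .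
\]
By \eqref{eq:s}, $\lambda\mu=s-(d-1)$. So the remaining coefficient of $\|a\|^2$ is $\beta(\lambda\mu+d-1)=\beta s=|\Lambda|^2$, and the coefficient of $\|b\|^2$ is $\lambda\mu+1=(s+1)-(d-1)$. Altogether,
\begin{equation}\label{eq:identity}
\frac{|\Lambda|^2}{s}\bigl(\|\nabla a\|^2-2d\|a\|^2\bigr)+|\Lambda|^2\|a\|^2+\bigl(\|\nabla b\|^2-(d-1)\|b\|^2\bigr)+(s+1)\|b\|^2=0 .
\end{equation}

\emph{Conclusion.} The first bracket is nonnegative by \eqref{eq:divfree} and Lemma~\ref{lem:hemisphere}, and the second by \eqref{eq:kato}. By \eqref{eq:res}, $\operatorname{Re}s>0$ and $\operatorname{Re}(1/s)>0$. The real part of \eqref{eq:identity} gives $|\Lambda|^2\|a\|^2+\|b\|^2\le0$, so $a=0$ and $b=0$.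
\end{proof}

For $d=2$, formula \eqref{eq:polarU} has $a=h'$ and $b=-\Lambda h\,e_\theta$, and \eqref{eq:identity} is $|\Lambda|^2$ times \eqref{eq:planeidentity}.

\begin{remark}\label{rem:sharpstrip}
Both edges of the strip carry exponents of the half-space $\{x_d>0\}$. The shear flow $U=x_de_1$, with zero pressure, has $\lambda=1$; its radial part $a=\xi_1\xi_d$ is a spherical harmonic of degree $2$ and gives equality in the second inequality of Lemma~\ref{lem:hemisphere}. The field $U=x\,\eta$ with $\eta=x_d^2|x|^{-d-2}$ has $\lambda=1-d$. Indeed $\operatorname{div}U=d\eta+x\cdot\nabla\eta=0$ by homogeneity, and $\Delta\eta=2|x|^{-d-2}$, so $\Delta U=x\Delta\eta+2\nabla\eta=\nabla(2\eta-\frac2d|x|^{-d})$. Here $\Lambda=0$, and the radial part $a=\xi_d^2$ does not have mean zero.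
\end{remark}

\section{Local solutions in convex domains}\label{sec:local}

We now set up a class of domains and a class of solutions on which compactness arguments can run. The pressure is left out of the definitions altogether; it is recovered at the end of the proof of Theorem~\ref{thm:main}.

\subsection{Three facts about convex sets}

For an open set $K$, let $C^\infty_{0,\sigma}(K)$ be the space of divergence-free fields in $C_0^\infty(K;\mathbb R^d)$, and let $W^{1,s}_{0,\sigma}(K)$ be the space of divergence-free fields in $W^{1,s}_0(K;\mathbb R^d)$. Elements of $W_0^{1,s}(K)$ are extended by zero to $\mathbb R^d$. If $K$ is open and convex, then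
\begin{equation}\label{eq:segment}
(1-t)y+tx\in K\qquad\text{for }y\in\overline K,\ x\in K,\ 0<t\le1;
\end{equation}
indeed, if $K\ni y_n\to y$, this point equals $(1-t)y_n+t\bigl(x+\frac{1-t}t(y-y_n)\bigr)$, and the last bracket is in $K$ for large $n$.

\begin{lemma}[density]\label{lem:density}
Let $K$ be bounded, open, convex and nonempty, $1<s<\infty$, and let $v\in W^{1,s}(\mathbb R^d;\mathbb R^d)$ vanish a.e.\ outside $K$. Then $v\in W_0^{1,s}(K)$. If $\operatorname{div}v=0$, then $v$ is a limit in $W^{1,s}$ of fields in $C^\infty_{0,\sigma}(K)$.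
\end{lemma}

\begin{proof}
Translate so that $0\in K$. For $\theta>1$ the field $v_\theta(x)=v(\theta x)$ vanishes outside $\theta^{-1}\overline K$, which is a compact subset of $K$ by \eqref{eq:segment}. Mollifications of $v_\theta$ at small scales lie in $C_0^\infty(K)$ and converge to $v_\theta$ in $W^{1,s}$, and $v_\theta\to v$ in $W^{1,s}$ as $\theta\downarrow1$. Dilation and mollification preserve the condition $\operatorname{div}v=0$.
\end{proof}

The second fact is the solvability of the divergence equation. A convex domain is star-shaped with respect to every ball that it contains, so the following is a case of \cite[Lemma III.3.1]{Galdi}.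

\begin{lemma}[Bogovski\u{\i} operator]\label{lem:bogovskii}
Let $K$ be bounded, open and convex and contain a ball of radius $\rho$, and let $1<s<\infty$. There is a linear operator $\mathfrak B:\{g\in L^s(K):\int_Kg=0\}\to W_0^{1,s}(K;\mathbb R^d)$ with $\operatorname{div}\mathfrak Bg=g$ and $\|\nabla\mathfrak Bg\|_s\le C\|g\|_s$, where $C$ depends only on $d$, $s$ and $\operatorname{diam}K/\rho$.
\end{lemma}

The constant deteriorates as $K$ becomes thin. To have uniform constants at all boundary points and all small scales we fix an opening. For a unit vector $e$ and $0<\alpha<\frac\pi2$ let $\Gamma_e=\{x:x\cdot e>|x|\cos\alpha\}$. For $0<M\le\infty$ let $\mathcal D(\alpha,M)$ be the set of open convex $D\subset\mathbb R^d$ such that $0\in\partial D$ and $\Gamma_e\cap B_M\subset D$ for some $e$, where $B_\infty=\mathbb R^d$. Then $\mathcal D(\alpha,M)\subset\mathcal D(\alpha,M')$ for $M'\le M$, and $D\in\mathcal D(\alpha,M)$ implies $r^{-1}D\in\mathcal D(\alpha,M/r)$. Moreover,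
\begin{equation}\label{eq:fat}
D\cap B_{R/2}\supset B\bigl(\tfrac R4e,\tfrac R4\sin\alpha\bigr)\qquad\text{if }D\in\mathcal D(\alpha,M),\ R\le M,\ R<\infty,
\end{equation}
because this ball lies in $\Gamma_e\cap B_{R/2}$.

\begin{lemma}\label{lem:conecondition}
Let $\Omega$ be a bounded convex domain with inradius $\rho_0$, and let $\alpha=\arctan(\rho_0/\operatorname{diam}\Omega)$. Then $\Omega-z\in\mathcal D(\alpha,\rho_0)$ for all $z\in\partial\Omega$.
\end{lemma}

\begin{proof}
Let $B(x_0,\rho_0)\subset\Omega$, $\ell=|x_0-z|\in[\rho_0,\operatorname{diam}\Omega]$ and $e=(x_0-z)/\ell$. By \eqref{eq:segment}, $\Omega-z$ contains $B(t\ell e,t\rho_0)$ for $0<t\le1$. If $x\in\Gamma_e\cap B_{\rho_0}$, put $t=x\cdot e/\ell\in(0,1)$. Then $t\ell e$ is the projection of $x$ onto the axis, and $|x-t\ell e|<(x\cdot e)\tan\alpha\le(x\cdot e)\rho_0/\ell=t\rho_0$.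
\end{proof}

\subsection{Local solutions and the Caccioppoli inequality}

Let $D$ be open and convex with $0\in\partial D$. For $0<R<\infty$ let $\mathcal S(D,R)$ be the space of $u\in W^{1,2}(B_R;\mathbb R^d)$ such that $u=0$ a.e.\ in $B_R\setminus D$, $\operatorname{div}u=0$, and
\begin{equation}\label{eq:local}
\int\nabla u:\nabla\varphi=0\qquad\text{for all }\varphi\in C^\infty_{0,\sigma}(D\cap B_R).
\end{equation}
These are the velocities of solutions of the homogeneous system in $D\cap B_R$ that vanish on $\partial D\cap B_R$. By Lemma~\ref{lem:density}, \eqref{eq:local} extends to all $\varphi\in W^{1,2}_{0,\sigma}(D\cap B_R)$. Let $\mathcal S(D)=\mathcal S(D,\infty)$ be the space of fields on $\mathbb R^d$ whose restrictions lie in $\mathcal S(D,R)$ for all $R<\infty$, and let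
\[
E(u,R)=\int_{B_R}|\nabla u|^2 ,
\]
a continuous nondecreasing function of $R$. Restriction maps $\mathcal S(D,R)$ into $\mathcal S(D,R')$ for $R'\le R$. Under scaling,
\begin{equation}\label{eq:scaling}
u\in\mathcal S(D,R)\ \Longrightarrow\ u(r\,\cdot)\in\mathcal S(r^{-1}D,R/r),\qquad E\bigl(u(r\,\cdot),s\bigr)=r^{2-d}E(u,rs).
\end{equation}
As $D$ lies in a half-space with $0$ on its boundary, $u$ vanishes on a half-ball $H\subset B_R$. With $\bar u$ the mean of $u$ over $B_R$, the Poincar\'e inequality gives $|\bar u|^2|H|=\int_H|u-\bar u|^2\le CR^2E(u,R)$, and therefore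
\begin{equation}\label{eq:poincare}
\int_{B_R}|u|^2\le C(d)\,R^2E(u,R).
\end{equation}
The Caccioppoli inequality is the converse bound on a smaller ball.

\begin{lemma}\label{lem:caccioppoli}
Let $D\in\mathcal D(\alpha,M)$, $R\le M$, $R<\infty$ and $u\in\mathcal S(D,R)$. Then $E(u,R/2)\le C(d,\alpha)R^{-2}\int_{B_R}|u|^2$.
\end{lemma}

\begin{proof}
Scale to $R=1$. Let $\frac12\le s<t\le1$, and let $\eta\in C_0^\infty(B_t)$ satisfy $0\le\eta\le1$, $\eta=1$ on $B_s$, $|\nabla\eta|\le C/(t-s)$. The usual test field $\eta^2u$ is not divergence-free, so we correct it. Let $K=D\cap B_t$. By Lemma~\ref{lem:density}, $\eta^2u\in W_0^{1,2}(K)$, so $\operatorname{div}(\eta^2u)=2\eta\nabla\eta\cdot u$ has mean zero over $K$. By \eqref{eq:fat} and Lemma~\ref{lem:bogovskii}, the field $w=\mathfrak B(\operatorname{div}(\eta^2u))\in W^{1,2}_0(K)$ satisfies $\|\nabla w\|_2\le C(t-s)^{-1}\|u\|_{L^2(B_1)}$ with $C=C(d,\alpha)$. Testing \eqref{eq:local} with $\eta^2u-w$ gives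
\[
\int\eta^2|\nabla u|^2\le C(t-s)^{-1}\|\eta\nabla u\|_2\|u\|_{L^2(B_1)}+E(u,t)^{1/2}\|\nabla w\|_2 .
\]
We bound the first term by $\frac12\int\eta^2|\nabla u|^2+C(t-s)^{-2}\|u\|^2_{L^2(B_1)}$ and absorb. The second term does not carry the weight $\eta$ and cannot be absorbed; it is at most $\frac14E(u,t)+\|\nabla w\|_2^2$. Thus
\[
E(u,s)\le\tfrac12E(u,t)+X(t-s)^{-2},\qquad X=C\|u\|^2_{L^2(B_1)} .
\]
Iterate along $s_0=\frac12$, $s_{i+1}=s_i+\frac12(1-\tau)\tau^i$ with $\tau^2=\frac34$, so that $s_i\uparrow1$. Since $2^{-i}E(u,s_i)\le2^{-i}E(u,1)\to0$, we get $E(u,\frac12)\le4X(1-\tau)^{-2}\sum_i(2\tau^2)^{-i}\le CX$.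
\end{proof}

\subsection{Compactness}

The next lemma is the form of compactness that both rescaling arguments of Section~\ref{sec:liouville} use. The point is that the limit is not zero: the normalization is in terms of the energy, which is not continuous under weak convergence, and Lemma~\ref{lem:caccioppoli} transfers it to the $L^2$ norm, which is.

\begin{lemma}\label{lem:compactness}
Let $\kappa>0$ and $R_k\in[2,\infty]$, $R_k\to\infty$. Let $D_k\in\mathcal D(\alpha,R_k)$ and $u_k\in\mathcal S(D_k,R_k)$ satisfy $E(u_k,1)=1$ and $E(u_k,s)\le s^\kappa$ for all finite $s\in[1,R_k]$. Then along a subsequence $\operatorname{dist}(\cdot,D_k)$ converges locally uniformly to a function $\varrho$, the set $D=\operatorname{int}\{\varrho=0\}$ belongs to $\mathcal D(\alpha,\infty)$, and there is $u\in\mathcal S(D)$, $u\neq0$, with $E(u,s)\le s^\kappa$ for all $s\ge1$.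
\end{lemma}

\begin{proof}
\emph{The domains.} The functions $\operatorname{dist}(\cdot,D_k)$ are convex and $1$-Lipschitz and vanish at $0$. By the Arzel\`a--Ascoli theorem we may assume that they converge locally uniformly to a convex function $\varrho\ge0$, and also that the axes $e_k$ converge to a unit vector $e$. The set $K=\{\varrho=0\}$ is closed and convex. For compact $Z\subset\mathbb R^d$ we claim:
\begin{enumerate}
\item[(i)] if $Z\cap K=\emptyset$, then $Z\cap D_k=\emptyset$ for large $k$;
\item[(ii)] if $Z\subset\operatorname{int}K$, then $Z\subset D_k$ for large $k$.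
\end{enumerate}
Claim (i) holds because $\min_Z\varrho>0$. If (ii) fails, there are $x_k\in Z\setminus D_k$ along a subsequence with $x_k\to x\in Z$, and $B(x,2\epsilon)\subset K$ for some $\epsilon>0$. Separating $x_k$ from the convex set $D_k$, we find unit vectors $n_k$ with $D_k\subset\{y:(y-x_k)\cdot n_k\le0\}$, so $\operatorname{dist}(x_k+\epsilon n_k,D_k)\ge\epsilon$. A limit point $y$ of $x_k+\epsilon n_k$ has $\varrho(y)\ge\epsilon$ and lies in $B(x,2\epsilon)\subset K$, a contradiction.

Each point of $\Gamma_e$ lies in $\Gamma_{e_k}\cap B_{R_k}\subset D_k$ for large $k$. So $\Gamma_e\subset K$, and $\Gamma_e\subset D$ since $\Gamma_e$ is open. By (ii) with $Z=\{0\}$ we have $0\notin D$, because $0\notin D_k$; and $0\in\overline{\Gamma_e}\subset\overline D$. Hence $D\in\mathcal D(\alpha,\infty)$.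

\emph{The solutions.} By \eqref{eq:poincare} the $u_k$ are bounded in $W^{1,2}(B_m)$ for each integer $m$, for large $k$. By Rellich's theorem and a diagonal argument, a subsequence converges to some $u$ weakly in $W^{1,2}(B_m)$ and strongly in $L^2(B_m)$ for every $m$. Then $\operatorname{div}u=0$, and $E(u,s)\le s^\kappa$ by weak lower semicontinuity. By (i), $u=0$ a.e.\ outside $K$, and the boundary of a convex set has measure zero, so $u=0$ a.e.\ outside $D$. By (ii), a field $\varphi\in C^\infty_{0,\sigma}(D\cap B_R)$ is an admissible test field for $u_k$ when $k$ is large, and \eqref{eq:local} passes to the limit. Thus $u\in\mathcal S(D)$. Finally, Lemma~\ref{lem:caccioppoli} with $R=2$ gives $1=E(u_k,1)\le C\int_{B_2}|u_k|^2\to C\int_{B_2}|u|^2$, so $u\ne0$.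
\end{proof}

\section{Liouville theorems and decay at the boundary}\label{sec:liouville}

For $D\in\mathcal D(\alpha,\infty)$ and $\kappa>0$ let
\[
\mathcal V_\kappa(D)=\Bigl\{u\in\mathcal S(D):\ \sup_{R\ge1}R^{-\kappa}E(u,R)<\infty\Bigr\}.
\]
A field homogeneous of degree $\lambda$ has energy proportional to $R^{d-2+2\operatorname{Re}\lambda}$, so $\kappa<d$ means growth slower than linear. We show that $\mathcal V_\kappa(D)=\{0\}$ for $\kappa<d$, first for cones and then in general. The bound on $\kappa$ is sharp: the shear flow $\max(x_d,0)\,e_1$ of Remark~\ref{rem:sharpstrip} lies in $\mathcal V_d$ of the half-space.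

\subsection{Cones}

Proposition~\ref{prop:strip} concerns homogeneous fields, while an element of $\mathcal V_\kappa(\mathcal C)$ need not be homogeneous. But the dilations act on $\mathcal V_\kappa(\mathcal C)$, and if this space is finite-dimensional and nonzero, they have a common eigenvector, which is homogeneous.

\begin{proposition}\label{prop:liouvillecone}
If $\mathcal C\in\mathcal D(\alpha,\infty)$ is a cone and $0<\kappa<d$, then $\mathcal V_\kappa(\mathcal C)=\{0\}$.
\end{proposition}

\begin{proof}
Write $\mathcal V=\mathcal V_\kappa(\mathcal C)$ and $J_R(u,v)=\int_{B_R}u\cdot v$. If $W\subset\mathcal V$ is a finite-dimensional subspace, the subspaces $\{w\in W:J_R(w,w)=0\}$ decrease as $R$ grows and intersect in $\{0\}$. Their dimensions are integers, so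
\begin{equation}\label{eq:posdef}
J_R\text{ is positive definite on }W\text{ for all large }R .
\end{equation}

\emph{Step 1: $\dim\mathcal V<\infty$.} The idea is that polynomial growth forces many elements of $W$ to keep a fixed fraction of their $L^2(B_{2R})$ norm in $B_R$ at a common scale $R$, and compactness bounds the number of orthogonal fields with this property. The Gram determinant finds the scale. Let $u_1,\dots,u_k\in\mathcal V$ be linearly independent with span $W$, choose $R_0\ge1$ by \eqref{eq:posdef}, and put $\delta_j=\det\bigl(J_{2^jR_0}(u_a,u_b)\bigr)_{a,b}>0$. The determinant of a positive definite matrix is at most the product of its diagonal entries (Hadamard's inequality), and $J_R(u_a,u_a)\le C_aR^{\kappa+2}$ for $R\ge1$ by \eqref{eq:poincare}. So $\delta_j\le C_W2^{jk(\kappa+2)}$, and the inequality $\delta_{j+1}>2^{k(\kappa+3)}\delta_j$ cannot hold for all $j$. Fix $j$ for which it fails and let $R=2^jR_0$. Diagonalizing $J_R$ with respect to $J_{2R}$, we obtain a basis $w_1,\dots,w_k$ of $W$ that is orthonormal for $J_{2R}$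 and orthogonal for $J_R$, with $m_a=J_R(w_a,w_a)\in(0,1]$. The ratio of the two Gram determinants does not depend on the basis, so
\[
\prod_am_a=\delta_j/\delta_{j+1}\ge2^{-k(\kappa+3)} .
\]
Let $\eta=2^{-2(\kappa+3)}$. If $n$ of the $m_a$ are less than $\eta$, then $\eta^n\ge2^{-k(\kappa+3)}$, that is, $n\le k/2$. So at least $k/2$ indices have $m_a\ge\eta$. For these, the fields $\tilde w_a=R^{d/2}w_a(R\,\cdot)$ lie in $\mathcal S(\mathcal C)$ because $\mathcal C$ is a cone; they have norm $1$ in $L^2(B_2)$ and are orthogonal in $L^2(B_1)$ with squared norms in $[\eta,1]$. By Lemma~\ref{lem:caccioppoli} they lie in a ball of $W^{1,2}(B_1)$ whose radius depends only on $d$ and $\alpha$. This ball is totally bounded in $L^2(B_1)$ by Rellich's theorem, and the $\tilde w_a$ are at mutual distance at least $\sqrt{2\eta}$. Hence their number is at most some $N=N(d,\alpha,\kappa)$, and $k\le2N$.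

\emph{Step 2: a homogeneous element.} Suppose $\mathcal V\ne\{0\}$. By \eqref{eq:scaling} the dilations $(T_tu)(x)=u(e^tx)$, $t\in\mathbb R$, map $\mathcal V$ to itself. By \eqref{eq:posdef}, $\|\cdot\|_{L^2(B_{R_1})}$ is a norm on $\mathcal V$ for some $R_1$, and $t\mapsto T_tu$ is continuous in this norm, as dilations are strongly continuous on $L^2_{\mathrm{loc}}$. A continuous one-parameter group on a finite-dimensional space has the form $T_t=e^{tA}$. Let $U\neq0$ be an eigenvector of $A$ in $\mathcal V+i\mathcal V$, with eigenvalue $\lambda$. Then $T_tU=e^{\lambda t}U$. So the function $G(\sigma,\xi)=e^{-\lambda\sigma}U(e^\sigma\xi)$ satisfies, for every $t$, $G(\sigma+t,\xi)=G(\sigma,\xi)$ for a.e.\ $(\sigma,\xi)$. By Fubini's theorem there is $\sigma_0$ with $G(\sigma_0+t,\xi)=G(\sigma_0,\xi)$ for a.e.\ $(t,\xi)$, that is, $U(r\xi)=r^\lambda\Psi(\xi)$.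

\emph{Step 3: the exponent lies in the strip.} By \eqref{eq:scaling}, $E(U,R)=R^{d-2+2\operatorname{Re}\lambda}E(U,1)$. Here $E(U,1)>0$, since otherwise $E(U,R)=0$ for all $R$ and $U=0$ by \eqref{eq:poincare}. Because $E(U,R)\to0$ as $R\to0$ and $E(U,R)\le CR^\kappa$ for $R\ge1$, we have $0<d-2+2\operatorname{Re}\lambda\le\kappa<d$, so $1-\frac d2<\operatorname{Re}\lambda<1$. If $v$ is a test field as in Proposition~\ref{prop:strip}, its real and imaginary parts vanish outside $\mathcal C\cap B_R$ for some $R$ and belong to $W^{1,2}_{0,\sigma}(\mathcal C\cap B_R)$ by Lemma~\ref{lem:density}; hence $\int\nabla U:\nabla v=0$. Proposition~\ref{prop:strip} gives $U=0$, a contradiction.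
\end{proof}

\subsection{Unbounded convex domains}

A limit of rescaled domains need not be a cone, because the scales at which we zoom in are dictated by the solutions and not by the geometry. A fixed $D\in\mathcal D(\alpha,\infty)$, however, converges to a cone when we zoom out, and the cone is nondegenerate because $D\supset\Gamma_e$.

\begin{proposition}\label{prop:liouville}
If $D\in\mathcal D(\alpha,\infty)$ and $0<\kappa<d$, then $\mathcal V_\kappa(D)=\{0\}$.
\end{proposition}

\begin{proof}
Let $u\in\mathcal V_\kappa(D)$, $u\ne0$. We need large scales beyond which the energy grows at a controlled rate relative to its value at that scale; a slightly larger exponent provides them. Fix $\kappa_1\in(\kappa,d)$. The continuous function $\gamma(R)=R^{-\kappa_1}E(u,R)$ is positive for large $R$ by \eqref{eq:poincare} and tends to $0$ as $R\to\infty$. So for large $j$ it attains a positive maximum over $[j,\infty)$ at some $R_j\ge j$, and $E(u,sR_j)\le s^{\kappa_1}E(u,R_j)$ for $s\ge1$. Let $u_j=c_ju(R_j\,\cdot)\in\mathcal S(R_j^{-1}D)$, with $c_j$ chosen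 so that $E(u_j,1)=1$. By \eqref{eq:scaling}, $E(u_j,s)\le s^{\kappa_1}$ for $s\ge1$. Lemma~\ref{lem:compactness}, with all radii infinite, gives a nonzero $U\in\mathcal V_{\kappa_1}(\mathcal C)$, where $\mathcal C=\operatorname{int}\{\varrho=0\}\in\mathcal D(\alpha,\infty)$ and $\varrho$ is the limit of $\operatorname{dist}(\cdot,R_j^{-1}D)$ along a subsequence.

Since $\overline D$ is convex and contains $0$, we have $t\overline D\subset\overline D$ for $0<t\le1$, so the sets $R^{-1}\overline D$ decrease as $R$ grows. Hence $\operatorname{dist}(x,R^{-1}D)$ is nondecreasing in $R$, and $\varrho(x)$ is its limit as $R\to\infty$ through all values. For $t>0$,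
\[
\varrho(tx)=\lim_{R\to\infty}t\operatorname{dist}\bigl(x,(tR)^{-1}D\bigr)=t\varrho(x),
\]
so $\mathcal C$ is a cone. This contradicts Proposition~\ref{prop:liouvillecone}.
\end{proof}

\subsection{Decay of the energy}

\begin{proposition}\label{prop:decay}
For $0<\kappa<d$ there is $C=C(d,\alpha,\kappa)$ such that for all $0<M<\infty$, $D\in\mathcal D(\alpha,M)$ and $u\in\mathcal S(D,M)$,
\[
E(u,r)\le C\,(r/M)^\kappa E(u,M),\qquad0<r\le M .
\]
\end{proposition}

\begin{proof}
By \eqref{eq:scaling} let $M=1$. If the claim fails, there are $D_k\in\mathcal D(\alpha,1)$, $u_k\in\mathcal S(D_k,1)$ with $E(u_k,1)=1$, and $r_k\in(0,1]$ with $r_k^{-\kappa}E(u_k,r_k)>k$. Let $\rho_k$ maximize $\rho^{-\kappa}E(u_k,\rho)$ over $[r_k,1]$. Then $\rho_k^{-\kappa}\ge\rho_k^{-\kappa}E(u_k,\rho_k)>k$, so $\rho_k\to0$, and $E(u_k,s\rho_k)\le s^\kappa E(u_k,\rho_k)$ for $1\le s\le\rho_k^{-1}$. Let $v_k=c_ku_k(\rho_k\,\cdot)$ with $E(v_k,1)=1$. Then $v_k\in\mathcal S(\rho_k^{-1}D_k,\rho_k^{-1})$, $\rho_k^{-1}D_k\in\mathcal D(\alpha,\rho_k^{-1})$, and $E(v_k,s)\le s^\kappa$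 for $1\le s\le\rho_k^{-1}$. Lemma~\ref{lem:compactness} produces $D\in\mathcal D(\alpha,\infty)$ and a nonzero element of $\mathcal V_\kappa(D)$, against Proposition~\ref{prop:liouville}.
\end{proof}

Since the domains $D_k$ were allowed to vary, the constant is uniform over the class $\mathcal D(\alpha,M)$, and by Lemma~\ref{lem:conecondition} over all boundary points of a convex domain.

\section{Reverse H\"older inequalities}\label{sec:rh}

An interior estimate converts the decay of the energy into the pointwise bound $|\nabla w(x)|\le C\operatorname{dist}(x,\partial\Omega)^{-\epsilon}$ for every $\epsilon>0$, and this bound is in $L^q$ when $\epsilon q<1$.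

\begin{lemma}\label{lem:interior}
Let $w\in W^{1,2}(B(x,R);\mathbb R^d)$ satisfy $\operatorname{div}w=0$ and $\int\nabla w:\nabla\varphi=0$ for all $\varphi\in C^\infty_{0,\sigma}(B(x,R))$. Then $w$ is smooth and
\[
\sup_{B(x,R/2)}|\nabla w|^2\le C(d)\,R^{-d}\int_{B(x,R)}|\nabla w|^2 .
\]
\end{lemma}

\begin{proof}
For $i\ne j$ and $\psi\in C_0^\infty(B(x,R))$, test with $\varphi_i=\partial_j\psi$, $\varphi_j=-\partial_i\psi$ and the other components zero. This gives $\Delta(\partial_jw_i-\partial_iw_j)=0$ in the sense of distributions. Since $\operatorname{div}w=0$, we have $\Delta w_i=\sum_j\partial_j(\partial_jw_i-\partial_iw_j)$, so $\Delta^2w_i=0$. By Weyl's lemma and interior regularity for the Laplacian, $w$ is smooth, and each entry $h$ of $\nabla w$ is biharmonic.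

Let $m(\sigma)$ be the mean of $h$ over $\partial B(y,\sigma)$. By the divergence theorem and the mean value property of the harmonic function $\Delta h$, $m'(\sigma)=|\partial B_\sigma|^{-1}\int_{B(y,\sigma)}\Delta h=\frac\sigma d\Delta h(y)$, so $m(\sigma)=h(y)+\frac{\sigma^2}{2d}\Delta h(y)$ (Pizzetti's formula). Let $\chi_0\in C_0^\infty(B_1)$ be radial with $\int\chi_0=1$, and put $\chi=\frac43\,2^d\chi_0(2\,\cdot)-\frac13\chi_0$. Then $\int\chi=1$ and $\int\chi|y|^2\,dy=0$. Integrating in polar coordinates, we get $h(y)=\int\epsilon^{-d}\chi\bigl((y-y')/\epsilon\bigr)h(y')\,dy'$ whenever $B(y,\epsilon)\subset B(x,R)$. Take $\epsilon=R/2$ and apply the Cauchy--Schwarz inequality.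
\end{proof}

\begin{proposition}\label{prop:rh}
Let $\Omega$, $\rho_0$ and $\alpha$ be as in Lemma~\ref{lem:conecondition}. Let $2<q<\infty$, $z\in\partial\Omega$, $4r\le\rho_0$ and $w(z+\cdot)\in\mathcal S(\Omega-z,4r)$. Then, with $C=C(d,\alpha,q)$,
\[
\Bigl(r^{-d}\int_{\Omega\cap B(z,r)}|\nabla w|^q\Bigr)^{1/q}\le C\Bigl(r^{-d}\int_{\Omega\cap B(z,4r)}|\nabla w|^2\Bigr)^{1/2}.
\]
\end{proposition}

\begin{proof}
Let $K=\Omega\cap B(z,r)$, $I=\int_{\Omega\cap B(z,4r)}|\nabla w|^2$ and $\delta(x)=\operatorname{dist}(x,\partial\Omega)$. Fix $x\in K$, write $\delta=\delta(x)$, and let $z'\in\partial\Omega$ with $|x-z'|=\delta$. Then $\delta\le|x-z|<r$ and $|z'-z|<2r$, so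
\[
B(x,\delta)\subset B(z',2\delta)\subset B(z',2r)\subset B(z,4r),\qquad B(x,\delta)\subset\Omega .
\]
Hence $w(z'+\cdot)\in\mathcal S(\Omega-z',2r)$, and $\Omega-z'\in\mathcal D(\alpha,2r)$. Lemma~\ref{lem:interior} on $B(x,\delta)$ and Proposition~\ref{prop:decay} at $z'$ with $\kappa=d-\frac1q$ give
\[
|\nabla w(x)|^2\le C\delta^{-d}\int_{B(z',2\delta)}|\nabla w|^2\le C\delta^{-d}(\delta/r)^{d-1/q}I=C(r/\delta)^{1/q}\,r^{-d}I .
\]
Thus $|\nabla w|^q\le C(r/\delta)^{1/2}(r^{-d}I)^{q/2}$ on $K$, and it remains to show that $\int_K(r/\delta)^{1/2}\le Cr^d$.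

By \eqref{eq:fat}, the convex set $K$ contains a ball $B(y_0,cr)$ with $c=\frac14\sin\alpha$. For $0<\tau\le1$ let $K_\tau=(1-\tau)K+\tau y_0$. If $y=(1-\tau)x+\tau y_0$ with $x\in K$, then $B(y,\tau cr)=(1-\tau)x+\tau B(y_0,cr)\subset\Omega$, so $\delta(y)\ge\tau cr$. Hence
\[
|\{x\in K:\delta(x)<\tau cr\}|\le|K\setminus K_\tau|=\bigl(1-(1-\tau)^d\bigr)|K|\le d\tau|K|,
\]
and the outer inequality is trivial for $\tau>1$. So $|\{x\in K:\delta<t\}|\le Ctr^{d-1}$ for all $t>0$, and
\[
\int_K(r/\delta)^{1/2}\le|K|+\int_1^\infty|\{x\in K:\delta<r\sigma^{-2}\}|\,d\sigma\le Cr^d .\qedhere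
\]
\end{proof}

\section{Proof of Theorem~\ref{thm:main}}\label{sec:main}

\subsection{The energy solution}\label{sub:energy}

Let $K$ be a bounded open set and $f\in L^2(K;\mathbb R^{d\times d})$. By the Poincar\'e inequality, $W^{1,2}_{0,\sigma}(K)$ is a Hilbert space with inner product $\int\nabla u:\nabla v$, and the Lax--Milgram theorem gives a unique $T_Kf\in W^{1,2}_{0,\sigma}(K)$ with
\begin{equation}\label{eq:energy}
\int\nabla T_Kf:\nabla\varphi=-\int f:\nabla\varphi\quad\text{for all }\varphi\in W^{1,2}_{0,\sigma}(K),\qquad\|\nabla T_Kf\|_2\le\|f\|_{L^2(K)} .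
\end{equation}
Testing the equation for $T_Kf$ with $T_Kg$, and conversely, gives the symmetry
\begin{equation}\label{eq:symmetry}
\int_Kg:\nabla T_Kf=-\int_K\nabla T_Kg:\nabla T_Kf=\int_Kf:\nabla T_Kg,\qquad f,g\in L^2(K).
\end{equation}

\subsection{A real-variable lemma}

On each small ball we shall split the energy solution into a local solution with the same datum, which is controlled in $L^2$ by the datum, and a solution of the homogeneous system, which satisfies a reverse H\"older inequality. The following lemma turns such splittings into an $L^p$ bound. We write $\langle G\rangle_B$ for the mean of $G$ over $B$.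

\begin{lemma}\label{lem:goodlambda}
Let $2<p<q<\infty$, $L\ge2$, $r_0>0$, $C_1>0$, and let $g\in L^2(\mathbb R^d)$ and $h\in L^p(\mathbb R^d)$ be nonnegative. Suppose that for every ball $B$ of radius at most $r_0$ there are measurable $a,b\ge0$ on $B$ with $g\le a+b$ on $B$ and
\begin{equation}\label{eq:splitting}
\int_Ba^2\le\int_{LB}h^2,\qquad\langle b^q\rangle_B^{1/q}\le C_1\langle g^2+h^2\rangle_{LB}^{1/2}.
\end{equation}
Then $\|g\|_p\le C\bigl(r_0^{d/p-d/2}\|g\|_2+\|h\|_p\bigr)$ with $C=C(d,p,q,L,C_1)$.
\end{lemma}

\begin{proof}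
Let $G=g^2$, $H=h^2$, and assume $G\ne0$. Let $\mathcal MG(x)=\sup_{B\ni x}\langle|G|\rangle_B$ be the uncentered maximal function. Recall that $|G|\le\mathcal MG$ a.e., that $|\{\mathcal MG>t\}|\le C\|G\|_1/t$, and that $\mathcal M$ is bounded on $L^s$ for $s>1$. The set $O_t=\{\mathcal MG>t\}$ is open and has finite measure. By Whitney's lemma it is a union of closed cubes $Q_i$ with disjoint interiors and
\[
\ell_i\le\operatorname{dist}(Q_i,O_t^c)\le4\ell_i,\qquad\ell_i=\operatorname{diam}Q_i .
\]
Let $x_i$ be the center of $Q_i$ and $B_i=B(x_i,3\ell_i)$. As $|Q_i|\le|O_t|\le C\|G\|_1/t$, there is $C_2=C_2(d)$ such that $3\ell_i\le r_0$ for all $i$ when $t\ge t_0:=C_2\|G\|_1r_0^{-d}$.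

\emph{The good-$\lambda$ inequality.} Let $A\ge7^d$, $0<\gamma\le1$ and $t\ge t_0$. We claim that
\begin{equation}\label{eq:goodlambda}
|\{x\in Q_i:\mathcal MG(x)>At,\ \mathcal MH(x)\le\gamma t\}|\le C_0\bigl(\gamma A^{-1}+A^{-q/2}\bigr)|Q_i|
\end{equation}
with $C_0$ independent of $A$, $\gamma$, $t$ and $i$. We may assume that the set contains a point $y$. Every point of $Q_i$ is within $5\ell_i$ of $O_t^c$; let $y'\in O_t^c$ with $|y'-x_i|\le5\ell_i$. The ball $LB_i$ contains $y$ and $y'$, so
\begin{equation}\label{eq:means}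
\langle G\rangle_{LB_i}\le t,\qquad\langle H\rangle_{LB_i}\le\gamma t .
\end{equation}
Let $x\in Q_i$ with $\mathcal MG(x)>At$. If $B'\ni x$ has radius $\rho\ge\ell_i$, then $7B'$ contains a point of $O_t^c$, since there is one within $5\rho$ of $x$; hence $\langle G\rangle_{B'}\le7^d\langle G\rangle_{7B'}\le7^dt\le At$. So the mean of $G$ exceeds $At$ on some ball of radius less than $\ell_i$ that contains $x$. Such a ball lies in $B_i$, and therefore $\mathcal M(G1_{B_i})(x)>At$. With $a,b$ from \eqref{eq:splitting} for $B_i$ we have $G\le2a^2+2b^2$ on $B_i$, so $\mathcal M(a^21_{B_i})(x)>At/4$ or $\mathcal M(b^21_{B_i})(x)>At/4$. By the weak bound, \eqref{eq:splitting} and \eqref{eq:means},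
\[
|\{\mathcal M(a^21_{B_i})>At/4\}|\le\frac C{At}\int_{LB_i}H\le C\gamma A^{-1}|Q_i| .
\]
By Chebyshev's inequality and the bound on $L^{q/2}$,
\[
|\{\mathcal M(b^21_{B_i})>At/4\}|\le C(At)^{-q/2}\int_{B_i}b^q\le C(At)^{-q/2}|B_i|\,(2t)^{q/2}\le CA^{-q/2}|Q_i| .
\]
This proves \eqref{eq:goodlambda}.

\emph{Integration.} Since $O_{At}\subset O_t$, summing over $i$ gives
\[
|O_{At}|\le\theta|O_t|+|\{\mathcal MH>\gamma t\}|,\qquad t\ge t_0,\qquad\theta=C_0(\gamma A^{-1}+A^{-q/2}).
\]
Because $p<q$, we can choose $A$ large and then $\gamma$ small so that $A^{p/2}\theta\le\frac12$. Let $\Phi(T)=\int_0^Tt^{p/2-1}|O_t|\,dt$. The weak bound and $p>2$ give $\Phi(T)\le CT^{p/2-1}\|G\|_1<\infty$. Multiply the last inequality by $A^{p/2}t^{p/2-1}$ and integrate over $(t_0,T)$. The left side becomes $\Phi(AT)-\Phi(At_0)$, so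
\[
\Phi(T)\le\Phi(AT)\le\Phi(At_0)+\tfrac12\Phi(T)+C\|\mathcal MH\|_{p/2}^{p/2}\le\tfrac12\Phi(T)+Ct_0^{p/2-1}\|G\|_1+C\|h\|_p^p .
\]
We absorb $\frac12\Phi(T)$ and let $T\to\infty$. Since $\|g\|_p^p\le\|\mathcal MG\|_{p/2}^{p/2}=\frac p2\Phi(\infty)$ and $t_0^{p/2-1}\|G\|_1=Cr_0^{d-dp/2}\|g\|_2^p$, the lemma follows.
\end{proof}

\subsection{The velocity}

From now on $\Omega$ is a bounded convex domain, $\rho_0$ and $\alpha$ are as in Lemma~\ref{lem:conecondition}, $T=T_\Omega$, and $C$ depends only on $d$, $p$, $\rho_0$ and $\operatorname{diam}\Omega$.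

\begin{proposition}\label{prop:velocity}
Let $1<p<\infty$ and $f\in L^p(\Omega;\mathbb R^{d\times d})$. There is $u\in W^{1,p}_{0,\sigma}(\Omega)$ with $\|\nabla u\|_p\le C\|f\|_p$ and
\begin{equation}\label{eq:velocity}
\int_\Omega\nabla u:\nabla\varphi=-\int_\Omega f:\nabla\varphi\qquad\text{for all }\varphi\in W^{1,p'}_{0,\sigma}(\Omega).
\end{equation}
\end{proposition}

\begin{proof}
Once $\nabla u\in L^p$, both sides of \eqref{eq:velocity} are continuous in $\varphi\in W^{1,p'}$, so by Lemma~\ref{lem:density} it suffices to have \eqref{eq:velocity} for $\varphi\in C^\infty_{0,\sigma}(\Omega)$. For $p=2$ take $u=Tf$.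

\emph{The case $p>2$.} Here $f\in L^2(\Omega)$; let $u=Tf$, $g=|\nabla u|1_\Omega$ and $h=|f|1_\Omega$. We verify the hypothesis of Lemma~\ref{lem:goodlambda} with $q=p+1$, $L=14$ and $r_0=\rho_0/12$. Let $B$ be a ball of radius $r\le r_0$. If $B\cap\Omega=\emptyset$, take $a=b=0$. If $2B\subset\Omega$, let $B^*=2B$. In the remaining case $2B$ meets $\Omega$ and its complement, so it contains a point $z\in\partial\Omega$; let $B^*=B(z,12r)$, and note that $B\subset B(z,3r)$. In both cases $B^*\subset14B$. Let $v=T_{\Omega\cap B^*}f$ and $w=u-v$, and put $a=|\nabla v|1_\Omega$, $b=|\nabla w|1_\Omega$. By \eqref{eq:energy},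
\[
\int_Ba^2\le\int|\nabla v|^2\le\int_{14B}h^2,\qquad\int_{B^*}|\nabla w|^2\le2\int_{14B}(g^2+h^2).
\]
The field $w\in W^{1,2}(\mathbb R^d)$ is divergence-free and vanishes outside $\Omega$, and $\int\nabla w:\nabla\varphi=0$ for $\varphi\in C^\infty_{0,\sigma}(\Omega\cap B^*)$, because $u$ and $v$ satisfy the same equation for such $\varphi$. The second inequality in \eqref{eq:splitting} now follows from Lemma~\ref{lem:interior} when $B^*=2B$, and from Proposition~\ref{prop:rh} with radius $3r$ when $B^*=B(z,12r)$; the condition $12r\le\rho_0$ holds by the choice of $r_0$. Lemma~\ref{lem:goodlambda}, \eqref{eq:energy} and H\"older's inequality give $\|\nabla u\|_p\le C(\|f\|_2+\|f\|_p)\le C\|f\|_p$.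

To see that $u\in W^{1,p}_0(\Omega)$, let $u_\epsilon$ be mollifications of $u$, all supported in one ball. The Poincar\'e inequality gives $\|u_\epsilon\|_p\le C\|\nabla u_\epsilon\|_p\le C\|\nabla u\|_p$, so $u\in L^p$ by Fatou's lemma. Thus $u\in W^{1,p}(\mathbb R^d)$ vanishes outside $\Omega$, and Lemma~\ref{lem:density} applies.

\emph{The case $p<2$.} Let first $f\in L^2(\Omega)$. For $g\in L^{p'}(\Omega;\mathbb R^{d\times d})$, the symmetry \eqref{eq:symmetry} and the previous case for $p'>2$ give
\[
\int_\Omega g:\nabla Tf=\int_\Omega f:\nabla Tg\le C\|f\|_p\|g\|_{p'},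
\]
so $\|\nabla Tf\|_p\le C\|f\|_p$. For $f\in L^p$ take $f_k\in L^2$ with $f_k\to f$ in $L^p$. The fields $Tf_k\in W^{1,2}_{0,\sigma}\subset W^{1,p}_{0,\sigma}$ form a Cauchy sequence in $W^{1,p}_0(\Omega)$. The limit $u$ is divergence-free and satisfies the estimate, and \eqref{eq:velocity} passes to the limit for $\varphi\in C^\infty_{0,\sigma}(\Omega)$.
\end{proof}

\subsection{End of the proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
\emph{Reduction to $F=0$.} Let $N$ be the fundamental solution of the Laplacian, $\Delta N=\delta_0$, so that $|\nabla N(x)|=c_d|x|^{1-d}$ and $\psi(y)=-\int\nabla N(x-y)\cdot\nabla\psi(x)\,dx$ for $\psi\in C_0^\infty(\mathbb R^d)$. Put $(f_1)_{ij}=\partial_jN*(F_i1_\Omega)$. By Fubini's theorem, $\int_\Omega F\cdot\varphi=-\int_\Omega f_1:\nabla\varphi$ for $\varphi\in C_0^\infty(\Omega;\mathbb R^d)$. On $\Omega$ only the values of $\nabla N$ in the ball of radius $\operatorname{diam}\Omega$ matter, and there $\nabla N$ is integrable; Young's inequality gives $\|f_1\|_{L^p(\Omega)}\le C\|F\|_p$. So \eqref{eq:weak}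 with data $(f,F)$ is \eqref{eq:weak} with data $(f+f_1,0)$, and we may take $F=0$.

\emph{The pressure.} Let $u$ be given by Proposition~\ref{prop:velocity}. The functional $\ell(\varphi)=\int_\Omega(\nabla u+f):\nabla\varphi$ on $W^{1,p'}_0(\Omega;\mathbb R^d)$ vanishes on $W^{1,p'}_{0,\sigma}(\Omega)$, so it depends only on $\operatorname{div}\varphi$, and the Bogovski\u{\i} operator $\mathfrak B$ of $\Omega$ for the exponent $p'$ makes this quantitative. The functional $g\mapsto\ell\bigl(\mathfrak B(g-\langle g\rangle_\Omega)\bigr)$ on $L^{p'}(\Omega)$ has norm at most $C(\|\nabla u\|_p+\|f\|_p)\le C\|f\|_p$, so it equals $g\mapsto\int_\Omega\phi g$ for some $\phi\in L^p(\Omega)$ with $\|\phi\|_p\le C\|f\|_p$. For $\varphi\in C_0^\infty(\Omega;\mathbb R^d)$ the function $\operatorname{div}\varphi$ has mean zero and $\varphi-\mathfrak B\operatorname{div}\varphi\in W^{1,p'}_{0,\sigma}(\Omega)$. Hence $\ell(\varphi)=\ell(\mathfrak B\operatorname{div}\varphi)=\int_\Omega\phi\operatorname{div}\varphi$, which is \eqref{eq:weak}.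

\emph{Uniqueness.} Let $(u,\phi)\in W^{1,p}_0\times L^p$ be a weak solution with zero data. Then $\int\nabla u:\nabla\varphi=0$ for $\varphi\in C^\infty_{0,\sigma}(\Omega)$, and by Lemma~\ref{lem:density} for $\varphi\in W^{1,p'}_{0,\sigma}(\Omega)$. Given $g\in L^{p'}(\Omega;\mathbb R^{d\times d})$, let $v\in W^{1,p'}_{0,\sigma}(\Omega)$ be the field of Proposition~\ref{prop:velocity} for the exponent $p'$ and the datum $g$. Its equation may be tested with $u\in W^{1,p}_{0,\sigma}(\Omega)$, so $\int g:\nabla u=-\int\nabla v:\nabla u=0$. As $g$ is arbitrary, $\nabla u=0$ and $u=0$. Then $\int\phi\operatorname{div}\varphi=0$ for all $\varphi\in C_0^\infty(\Omega;\mathbb R^d)$, so $\nabla\phi=0$ in the connected set $\Omega$, and $\phi$ is constant.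
\end{proof}

\section{Proof of Theorem~\ref{thm:complements}}\label{sec:complements}

\subsection{Prescribed divergence}

For part (a), let $\mathfrak B$ be the Bogovski\u{\i} operator of $\Omega$ for the exponent $p$, and write $u=\mathfrak Bg+\tilde u$. The pair $(u,\phi)$ solves the system in (a) if and only if $\operatorname{div}\tilde u=0$ and $(\tilde u,\phi)$ satisfies \eqref{eq:weak} with $f$ replaced by $f+\nabla\mathfrak Bg$. Existence, uniqueness and the estimate follow from Theorem~\ref{thm:main} and the bound $\|\nabla\mathfrak Bg\|_p\le C\|g\|_p$.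

\subsection{The endpoints $q=\infty$ and $q=1$}

Parts (b) and (c) concern domains that need not be convex, and we first note a uniqueness statement that holds in any bounded domain. If $(u,\phi)\in W^{1,2}_0\times L^2$ satisfies \eqref{eq:weak} with $f,F\in L^2$, then \eqref{eq:weak} extends by density to all $\varphi\in W_0^{1,2}(\Omega;\mathbb R^d)$, and the pressure term vanishes for $\varphi\in W^{1,2}_{0,\sigma}(\Omega)$. Consequently
\begin{equation}\label{eq:unique2}
\text{two weak solutions in }W^{1,2}_0\times L^2\text{ with the same data have the same velocity,}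
\end{equation}
as one sees by testing the equation for the difference with the difference of the velocities; and for $F=0$ the velocity is $T_\Omega f$. In part (b), the weak solution for $p=2$ exists by the result for Lipschitz domains recalled in the introduction, so $u=T_\Omega f$.

The failure for $q=\infty$ is an interior phenomenon: a function with bounded Laplacian may have unbounded second derivatives. Translate so that $0\in\Omega$, let $\eta\in C_0^\infty(\Omega)$ equal $1$ near $0$, and put
\[
\psi=\eta\,x_1x_2\log|x|,\qquad v=(\partial_2\psi,-\partial_1\psi,0,\dots,0),\qquad g_{12}=-\Delta\psi,\quad g_{21}=\Delta\psi,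
\]
with all other $g_{ij}=0$. Away from $0$ these functions are smooth. Near $0$, each second derivative of $\psi$ is a constant multiple of $\log|x|$ plus a bounded function homogeneous of degree $0$, so $v\in W^{1,2}_{0,\sigma}(\Omega)$. Moreover
\[
\Delta(x_1x_2\log|x|)=2\nabla(x_1x_2)\cdot\frac x{|x|^2}+x_1x_2\,\frac{d-2}{|x|^2}=(d+2)\frac{x_1x_2}{|x|^2},
\]
so $g\in L^\infty$. In the sense of distributions $-\Delta v_1=-\partial_2\Delta\psi=\partial_2g_{12}$ and $-\Delta v_2=\partial_1\Delta\psi=\partial_1g_{21}$, so $(v,0)$ is a weak solution with data $(g,0)$ and $v=T_\Omega g$. But near $0$,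
\[
\partial_1v_1=\partial_1\Bigl(x_1\log|x|+\frac{x_1x_2^2}{|x|^2}\Bigr)=\log|x|+O(1)
\]
is unbounded. This proves (b) for $q=\infty$.

Suppose that $\|\nabla T_\Omega f\|_1\le C\|f\|_1$ for all $f\in L^2=L^2\cap L^1$. With $g$ and $v$ as above, \eqref{eq:symmetry} gives $|\int f:\nabla v|=|\int g:\nabla T_\Omega f|\le C\|g\|_\infty\|f\|_1$ for all $f\in L^2$. Taking $f=1_Z\nabla v/|\nabla v|$ with $Z\subset\{\nabla v\neq0\}$ measurable, we get $\int_Z|\nabla v|\le C\|g\|_\infty|Z|$, so $\nabla v\in L^\infty$, which is false. This proves (b) for $q=1$.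

\subsection{Reentrant corners}

For part (c), place the vertex at $0$ so that $\Omega$ coincides near $0$ with the sector $\{|\theta|<\omega/2\}$. Let $\lambda\in(\frac12,1)$ and $h$ be as in Proposition~\ref{prop:reentrant}, and let $\psi=r^{1+\lambda}h(\theta)$. We compute the pressure. Let $H+iH^*=r^{\lambda-1}e^{i(\lambda-1)\theta}$, a holomorphic function in the sector, and $c=\cos\frac{(1+\lambda)\omega}2$. Then $\psi=-c\,r^2H$ plus a harmonic function, and $\Delta(r^2H)=4H+4x\cdot\nabla H=4\lambda H$. The Cauchy--Riemann equations say $\nabla^\perp H=-\nabla H^*$. Hence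
\[
\Delta\nabla^\perp\psi=-4\lambda c\,\nabla^\perp H=\nabla\phi_0,\qquad\phi_0=4\lambda c\,H^* ,
\]
and $\phi_0$ is homogeneous of degree $\lambda-1$.

Let $\chi\in C_0^\infty(\mathbb R^2)$ be radial, equal to $1$ near $0$, and supported in a disk in which $\Omega$ is the sector. Set $u=\nabla^\perp(\chi\psi)$, $\phi=\chi\phi_0$ and $F=-\Delta u+\nabla\phi$ in $\Omega$. All three are smooth up to the sides away from the vertex. The field $F$ vanishes near $0$ and is therefore bounded. Since $|\nabla u|+|\phi|=O(r^{\lambda-1})$, we have $u\in W^{1,2}(\Omega)$ and $\phi\in L^2(\Omega)$. As $\psi$ and $\nabla\psi$ vanish on the sides and $|u|=O(r^\lambda)$, the field $u$ is continuous on $\overline\Omega$ and zero on $\partial\Omega$. Then the truncations $\max(u_i-\epsilon,0)+\min(u_i+\epsilon,0)$ have compact support in $\Omega$ and converge to $u_i$ in $W^{1,2}$, so $u\in W^{1,2}_{0,\sigma}(\Omega)$. Test fields have compact support in $\Omega$, where everything is smooth, so $(u,\phi)$ is a weak solution in $W^{1,2}_0\times L^2$ with data $(0,F)$.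

Let $\frac2{1-\lambda}\le p<\infty$; then $p>4$. If the estimate held, the data $(0,F)$ would have a weak solution in $W^{1,p}_0\times L^p\subset W^{1,2}_0\times L^2$, and its velocity would be $u$ by \eqref{eq:unique2}. Near $0$, the entries of $\nabla u$ are the second derivatives of $\psi$ up to sign, homogeneous of degree $\lambda-1$. They do not all vanish, for otherwise $\psi$ would be affine and homogeneous of degree $1+\lambda\notin\{0,1\}$, hence zero. Since $\int_0^1r^{p(\lambda-1)}r\,dr=\infty$ when $p(1-\lambda)\ge2$, we have $\nabla u\notin L^p$. So the estimate fails.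

For the last assertion of (c), a convex polygon has the estimate for all $1<p<\infty$ by Theorem~\ref{thm:main}. Conversely, let a bounded polygonal Lipschitz domain $\Omega$ have the estimate for all $p$. Its angles lie in $(0,2\pi)$, so by what we have just proved they are at most $\pi$, and every point of $\overline\Omega$ is the center of a disk whose intersection with $\overline\Omega$ is convex. Two points of $\Omega$ are joined by a shortest path in the compact set $\overline\Omega$, by the Arzel\`a--Ascoli theorem. Each short piece of this path lies in one of the convex intersections and is therefore a segment, so the whole path is a segment. Thus $\overline\Omega$ is convex, and so is its interior $\Omega$. This completes the proof of Theorem~\ref{thm:complements}.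

\begin{thebibliography}{9}

\bibitem{Galdi}
Galdi, \emph{An Introduction to the Mathematical Theory of the Navier--Stokes Equations}, 2nd ed.

\bibitem{GS}
Jun Geng and Zhongwei Shen, \emph{Neumann Problems for the Stokes Equations in Convex Domains}, arXiv:2410.16650 (2024).

\end{thebibliography}
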